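# The saturation degree of an additive polynomial mapping is governed by a rank

## 1. One variable, where degrees count everything

Fix a prime $p$ and a field $K$ of characteristic $p$. The question we discuss is posed for $K=K(C)$, the function field of a regular, projective, geometrically connected curve $C/\mathbb F_q$ over a finite field of characteristic $p$. All arguments below use only that $K$ has characteristic $p$.

**Definition (additive polynomial mapping).** An additive polynomial mapping is an $\mathbb F_p$-linear endomorphism $F\in\mathrm{End}_{\mathbb F_p}(\mathbb G_{a/K}^d)$. Equivalently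
$$F(\mathbf x)=A_0\mathbf x+A_1\mathbf x^{(p)}+\cdots+A_r\mathbf x^{(p^r)},\qquad A_i\in M_d(K),$$
where $\mathbf x^{(p^i)}$ raises every coordinate to the power $p^i$.

For example $F(x_1,x_2)=(x_2,\,x_1+x_2^p)$. The degree $\deg F$ is the largest degree of a coordinate of $F$.

**Definition (dynamic degree).** For a non-nilpotent polynomial self-map $F$ of $\mathbb A^d_K$, put $\delta(F)=\lim_{n\to\infty}(\deg F^n)^{1/n}$. The limit exists.

For $F(x)=x^p$ we have $\deg F^n=p^n$ and $\delta=p$. For $F(x_1,x_2)=(x_2,x_1^p)$ we have $F^2=(x_1^p,x_2^p)$ and $\delta=p^{1/2}$.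

The dynamic degree measures how fast the degrees of the iterates grow. The second invariant measures how many linearly independent functions can be manufactured from the first $N$ iterates by multiplying bounded powers of their coordinates.

**Definition (saturation degree).** Let $m_1,\dots,m_d$ be the coordinate projections of $\mathbb A^d_K$. The saturation degree $\kappa(F)$ is the supremum of the positive real numbers $\kappa_-$ with the following property: there is a constant $L<\infty$ such that, for all $N\gg_{L,\kappa_-}0$, the $K$-linear span of all products of the functions $\Psi_{i,n,j}=\big((F^n)^*m_i\big)^j$ over subsets of $V=\{(i,n,j):1\le i\le d,\ 0\le n<N,\ 0\le j<L\}$ has dimension exceeding $\kappa_-^{dN}$.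

Let us unpack this. We may take $L$ to be an integer. For fixed $(i,n)$, choosing a subset of the exponents $\{0,\dots,L-1\}$ contributes the power of $m_i\circ F^n$ whose exponent is the sum of the subset. The subset sums of $\{0,\dots,L-1\}$ are exactly $0,1,\dots,E$ with $E=L(L-1)/2$. This is clear for $L=1$. Adjoining $L-1$ to $\{0,\dots,L-2\}$ gives the union of the interval $[0,E']$ and its translate by $L-1$, where $E'=(L-1)(L-2)/2$, and there is no gap because $L-1\le E'+1$ for $L\ge2$. So the span in the definition is
$$W(N,L)=\mathrm{span}_K\Big\{\prod_{i\le d,\;n<N}(m_i\circ F^n)^{e_{i,n}}:\ 0\le e_{i,n}\le E\Big\},\qquad E=\tfrac{L(L-1)}2. \tag{1}$$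
Always $1\in W(N,L)$, so every $\kappa_-<1$ has the property, and $\kappa(F)\ge1$.

**Proposition 1.** Let $d=1$ and $F(x)=a_0x+a_1x^p+\cdots+a_hx^{p^h}$ with $a_h\ne0$. Then $\kappa(F)=\delta(F)=p^h$.

*Proof.* The polynomial $F^n$ has degree $p^{hn}$, so $F$ is non-nilpotent and $\delta=p^h$.

Let $h\ge1$. Choose $L$ with $E\ge p^h-1$. The functions $\prod_{n<N}(F^n)^{e_n}$ with $0\le e_n\le p^h-1$ lie in $W(N,L)$ and have degrees $\sum_n e_np^{hn}$. By uniqueness of base-$p^h$ expansions these $p^{hN}$ degrees are distinct, so the functions are independent and $\dim W(N,L)\ge p^{hN}$. Hence $\kappa\ge p^h$. Conversely, for any $L$, every element of $W(N,L)$ has degree at most $E\sum_{n<N}p^{hn}\le E\,p^{hN}$, so $\dim W(N,L)\le Ep^{hN}+1$. If $\kappa_->p^h$ this is smaller than $\kappa_-^N$ for large $N$. Hence $\kappa\le p^h$.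

If $h=0$, then $F^n=a_0^nx$ and $W(N,L)$ is spanned by powers $x^e$ with $e\le EN$. So $\dim W(N,L)\le EN+1$ and $\kappa\le 1$, hence $\kappa=1$. $\square$

Two things happened. Degrees bounded the dimension from above, and distinct degrees bounded it from below by the same amount. In $d$ variables there are about $D^d/d!$ monomials of degree at most $D$, so the upper bound still makes sense. But a polynomial is no longer determined up to lower order by its degree. What replaces the lower bound?

## 2. Two variables: colliding leading terms, and the Saturation Conjecture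

The upper bound of Proposition 1 survives in all dimensions. For every non-nilpotent additive $F$,
$$\kappa(F)\le\delta(F). \tag{2}$$
Indeed $F^n\ne0$ is additive, so $\deg F^n\ge1$ and $\delta\ge1$. Let $\varepsilon>0$. There is $C$ with $\deg F^n\le C(\delta+\varepsilon)^n$ for all $n$. By (1), elements of $W(N,L)$ have degree at most $D_N=Ed\sum_{n<N}\deg F^n\le C'(\delta+\varepsilon)^N$, with $C'$ independent of $N$. Polynomials of degree at most $D$ in $d$ variables form a space of dimension at most $(D+1)^d$. So $\dim W(N,L)\le(C'(\delta+\varepsilon)^N+1)^d$, and no $\kappa_->\delta+\varepsilon$ has the required property.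

Equality can fail for a silly reason.

**Example (a).** Let $F(x,y)=(x^p,y)$. Then $\delta=p$, and $W(N,L)$ is spanned by monomials $x^ay^b$ with $a\le E(1+p+\cdots+p^{N-1})\le Ep^N$ and $b\le EN$. If $E\ge p-1$, all $x^a$ with $a<p^N$ occur. So $p^N\le\dim W(N,L)\le(Ep^N+1)(EN+1)$, which gives $\kappa^2=p$ and $\kappa=p^{1/2}<\delta$. The reason is visible: the second coordinate has slow dynamics of its own, and the two axes are $F$-stable.

Call a group scheme $G$ with an action of $\mathbb F_p[t]$ a $t$-module. An additive polynomial mapping $F$ makes $\mathbb G_{a/K}^d$ into a $t$-module in which $t$ acts by $F$. If the underlying group of a $t$-module $G$ is isomorphic over $K$ to a vector group $\mathbb G_{a/K}^{\dim G}$ with $\dim G\ge1$, then $\kappa(G)$ denotes the saturation degree of the additive mapping by which $t$ acts, after such an identification. In Example (a), the line $H=\{x=0\}$ with $t=\mathrm{id}$ has $\kappa(H)=1$, the quotient $G/H$ with $t$ acting by $x\mapsto x^p$ has $\kappa(G/H)=p$, and $\kappa(G)^2=p=\kappa(H)\,\kappa(G/H)$.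

This suggests the following pair of statements. They form the Saturation Conjecture in Vesselin Dimitrov, "Silverman's conjecture for additive polynomial mappings", arXiv:1511.04061 (2015). The problem is to prove or disprove each.

**Statement (i).** Let $F\in\mathrm{End}_{\mathbb F_p}(\mathbb G_{a/K}^d)$ be non-nilpotent. If no non-zero proper connected algebraic subgroup of $\mathbb G_{a/K}^d$ is stable under $F$, then $\kappa(F)=\delta(F)$.

**Statement (ii).** For any short exact sequence $0\to H\to G\to G/H\to0$ of $t$-modules in which $H$ is non-zero and proper and $G$, $H$, $G/H$ are each isomorphic over $K$, as groups, to vector groups, and for any choice of these identifications,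
$$\kappa(G)^{\dim G}=\kappa(H)^{\dim H}\,\kappa(G/H)^{\dim G/H}.$$

Here "connected algebraic subgroup" means a reduced (e.g. smooth) connected closed subgroup. Infinitesimal group schemes must be excluded. The Frobenius kernel $\alpha_p^d=\{\mathbf x^{(p)}=0\}$ is connected, and $F$ acts on it by $\mathbf x\mapsto A_0\mathbf x$, whose $p$-th power is $A_0^{(p)}\mathbf x^{(p)}=0$. So $\alpha_p^d$ is stable under every $F$, and without this convention the hypothesis of (i) could never hold. For $d=1$ the hypothesis always holds, since a proper closed subgroup of $\mathbb G_a$ is finite, and a finite reduced connected group scheme is trivial. Proposition 1 therefore says that (i) is true for $d=1$.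

Let us try the next case by hand.

**Example (b).** Let $F(x_1,x_2)=(x_2,x_1^p)$. The coordinates of the iterates are $x_1,x_2,x_1^p,x_2^p,x_1^{p^2},\dots$, and $W(N,L)$ is spanned by monomials $x_1^ax_2^b$ with $a,b\le C p^{N/2}$. For $E\ge p-1$ it contains all $x_1^ax_2^b$ with $0\le a,b<p^{\lfloor N/2\rfloor}$. So $\kappa^2=p$ and $\kappa=p^{1/2}=\delta$.

**Example (c).** Let $F(x_1,x_2)=(x_2,\,x_1+x_2^p)$. Put $f_n=x_1\circ F^n$. Then $f_0=x_1$, $f_1=x_2$, $F^n=(f_n,f_{n+1})$ and $f_{n+2}=f_n+f_{n+1}^p$. By induction $\deg f_n=p^{n-1}$ for $n\ge1$, with leading form $x_2^{p^{n-1}}$. So $\deg F^n=p^n$ and $\delta=p$.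

If one hopes to prove $\kappa=\delta$ by degrees as in Section 1, one needs about $p^{2N}$ products with independent leading forms. Here the approach stops: for $n\ge1$ every leading form is a power of the same variable $x_2$, so leading forms see only one of the two dimensions. Either the lower-order terms save the count, or $\kappa$ is really smaller. It is smaller, and here is the reason. The recursion reads
$$f_n^p=f_{n+1}-f_{n-1}\qquad(n\ge1), \tag{3}$$
so a $p$-th power of $f_n$ can be traded for single factors. Take any of the monomials spanning $W(N,L)$, with $E\ge1$. It is a product of at most $2EN$ factors $f_n$, $n\le N$, each $f_n$ occurring at most $2E$ times. Give $f_n$ the weight $p^n$; the total weight is at most $2E\sum_{n\le N}p^n\le2Ep^{N+1}$. Apply (3) whenever some $f_n^p$ with $n\ge1$ occurs. The $p$ factors removed have total weight $p^{n+1}$ and the factor inserted has weight at most $p^{n+1}$, so the weight does not increase. The number of factors drops, so the process stops. At the end we have products $f_0^a\prod_{n\ge1}f_n^{e_n}$ with $e_n<p$ and $a\le2EN$,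 and every $f_n$ that occurs has $p^n\le2Ep^{N+1}$, i.e. $n\le N+c'$ with $c'$ independent of $N$. Hence $\dim W(N,L)\le(2EN+1)\,p^{N+c'}$. Conversely, if $E\ge p-1$, the products $\prod_{n=1}^{N}f_n^{e_n}$, $0\le e_n<p$, lie in $W(N,L)$ because $f_n=x_2\circ F^{n-1}$, and their degrees $\sum e_np^{n-1}$ are distinct. So $\kappa^2=p$:
$$\kappa=p^{1/2}<p=\delta .$$

If this $F$ has no stable subgroup, then (i) is false. That is proved in Section 7. First we find what $\kappa$ is in general, since the three features of Example (c) (a sequence of independent additive functions, a carrying rule, and one exceptional function $f_0$ whose $p$-th power cannot be carried) are the general picture.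

## 3. The $K[t]$-module of additive polynomials

Let $O=K[x_1,\dots,x_d]$, and let
$$M=\bigoplus_{i,k}Kx_i^{p^k}\subset O$$
be the space of additive polynomials, i.e. $M=\mathrm{Hom}(\mathbb G_a^d,\mathbb G_a)$. Two operators act on it:
$$tm=m\circ F,\qquad \tau m=m^p .$$
Here $t$ is $K$-linear, $\tau$ is $p$-semilinear ($\tau(cm)=c^p\,\tau m$), $t\tau=\tau t$, and $m_i\circ F^n=t^nx_i$. So $M$ is a $K[t]$-module. Its rank is
$$r=r(F):=\dim_{K(t)}K(t)\otimes_{K[t]}M .$$

We use three standard facts. The functor $K(t)\otimes_{K[t]}-$ is exact, so rank is additive in short exact sequences. It kills exactly the torsion modules. A finitely generated $K[t]$-module of rank $\rho$ is isomorphic to $K[t]^{\rho}\oplus T$ with $\dim_KT<\infty$.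

In Proposition 1 with $h\ge1$, the elements $t^n\tau^jx$ ($n\ge0$, $0\le j<h$) have degrees $p^{nh+j}$, each power of $p$ once. So they form a $K$-basis of $M$, and $M$ is free over $K[t]$ on $x,\tau x,\dots,\tau^{h-1}x$: $r=h$ and $\kappa=p^r$. In Example (a), $tx=\tau x$ and $ty=y$, so $M=K[t]x\oplus\bigoplus_jK\tau^jy$ with $t$ acting as $1$ on the second summand. That summand is torsion and not finitely generated. So $r=1$ and $\kappa^2=p^r$. Note that $M$ need not be finitely generated.

For sizes we use, for $0\ne m\in M$, the number $\ell(m)=\log_p\deg m$, a non-negative integer, and we set $\ell(0)=-\infty$. Then $\ell(m+m')\le\max(\ell(m),\ell(m'))$ and $\ell(\tau m)=\ell(m)+1$. Non-zero elements with distinct values of $\ell$ are $K$-independent. The additive polynomials with $\ell\le v$ ($v\ge0$ an integer) form the span of the $\tau^jx_i$ with $j\le v$, of dimension $d(v+1)$. Put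
$$h(n)=\log_p\deg F^n=\max_i\ell(t^nx_i),\qquad\text{so}\qquad \ell(t^nm)\le\ell(m)+h(n).$$
For non-nilpotent $F$ put $\lambda=\log_p\delta=\lim h(n)/n\ge0$ and
$$e_n=\inf_{m\ne0}\big(\ell(t^nm)-\ell(m)\big)\in\mathbb Z\cup\{-\infty\},\qquad e_n\le h(n).$$
For instance, when $d=1$ every non-zero $m$ satisfies $\ell(t^nm)=\ell(m)+nh$, so $e_n=h(n)=nh$. In Example (a), $t^ny=y$ gives $e_n=0$ while $h(n)=n$.

These are the results.

**Theorem A.** $r(F)<\infty$ and $\kappa(F)=p^{\,r(F)/d}$, for every additive polynomial mapping $F$, nilpotent or not.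

**Theorem B.** Statement (ii) is true.

**Theorem C.** For $d\ge2$ let $F(x_1,\dots,x_d)=(x_2,\dots,x_d,\;x_1+x_d^p)$. No non-zero proper connected algebraic subgroup, even over $\overline K$, is $F$-stable, and $\delta(F)=p$, but $\kappa(F)=p^{1/d}$. So (i) is false, for every $K$ as in the problem and every $d\ge2$. For $d=1$, (i) is true.

**Theorem D.** Let $F$ be non-nilpotent.

1. $\delta^{1/d}\le\kappa\le\delta$. Both bounds are attained, for every $d$, by $F$ satisfying the hypothesis of (i).
2. If $\delta=1$ then $\kappa=\delta$. If $\delta>1$, then $\kappa=\delta$ if and only if $\lim_ne_n/n=\lambda$, i.e. $\deg(m\circ F^n)\ge\delta^{(1-o(1))n}\deg m$ uniformly in $0\ne m\in M$.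

**Theorem E.** Statement (i) also fails with $M$ finitely generated over $K[t]$: for $F(x,y,z)=(y,z,z^p-x^{p^2})$ the hypothesis of (i) holds, and $\delta=p$, $\kappa=p^{2/3}$.

The plan for Theorem A: linear independence inside $M$ is easy to count, by rank. We need a device that converts $s$ independent elements of $M$ into $p^s$ independent elements of $O$. That is the next section.

## 4. Vanishing polynomials of minimal degree are additive

Let $k=\overline K$. Recall that a polynomial $R\in k[X_1,\dots,X_s]$ with $R(X+Y)=R(X)+R(Y)$ is a combination of the $X_j^{p^i}$. (Additivity splits $R$ as $\sum_jR_j(X_j)$. If $X^n$ occurs in $R_j$, then $\binom ni=0$ in $k$ for $0<i<n$; also $n\ne0$ as $R_j(0)=0$. Writing $n=p^am$ with $p\nmid m$, we have $\binom n{p^a}\equiv m\not\equiv0$, so $m=1$.)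

**Lemma 2.** Let $\Gamma\subset k^s$ be an additive subgroup. Let $\mathcal C\subset k[X_1,\dots,X_s]$ be a $k$-subspace that contains the constants and is stable under all translations $X\mapsto X+c$, $c\in k^s$. If some non-zero element of $\mathcal C$ vanishes on $\Gamma$, then any such element $R$ of minimal total degree is additive.

*Proof.* As $0\in\Gamma$, $R$ is not constant, so $\deg R\ge1$. Let $c\in\Gamma$. The polynomial $R(X+c)-R(X)$ lies in $\mathcal C$, vanishes on $\Gamma$, and has degree less than $\deg R$. By minimality it is $0$. So $R$ is invariant under translation by $\Gamma$. Now let $a\in k^s$ be arbitrary and consider $Q(Y)=R(a+Y)-R(Y)-R(a)$. It lies in $\mathcal C$ and has degree less than $\deg R$. For $y\in\Gamma$ we have $R(a+y)=R(a)$ and $R(y)=0$, so $Q(y)=0$. By minimality $Q=0$. As $a$ was arbitrary and $k$ is infinite, $R(X+Y)=R(X)+R(Y)$. $\square$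

With $\mathcal C$ the space of all polynomials, this will produce additive polynomials vanishing on a stable subgroup. With a smaller $\mathcal C$, it gives the conversion device. Call a monomial in given elements truncated if all its exponents are less than $p$.

**Lemma 3.** If $m_1,\dots,m_s\in M$ are $K$-independent, the $p^s$ truncated monomials $\prod_jm_j^{e_j}$, $0\le e_j<p$, are $K$-independent in $O$.

*Proof.* Let $\mathcal C\subset k[X_1,\dots,X_s]$ be the space of polynomials of degree less than $p$ in each variable; it contains the constants and is stable under translations. Let $\Gamma=\{(m_1(y),\dots,m_s(y)):y\in k^d\}$, a subgroup of $k^s$ because the $m_j$ are additive. A non-trivial relation among the truncated monomials is a non-zero element of $\mathcal C$ vanishing on $\Gamma$. Take such an element $R\in\mathcal C$ of minimal degree. By Lemma 2 it is a combination of the $X_j^{p^i}$, and since its exponents are less than $p$, it is a linear form $\sum_jc_jX_j$ with $c_j\in k$ not all zero. So $\sum_jc_jm_j$ vanishes on $k^d$, hence is the zero polynomial. But the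 $m_j$, being $K$-independent polynomials over $K$, are also $k$-independent. This is a contradiction. $\square$

The condition $e_j<p$ is needed: $x$ and $x^p$ are independent in $M$, but the $p$-th power of the first equals the second.

## 5. The formula $\kappa^d=p^r$

**Step 1: counting in $M$.** The aim is to show that $r$ is finite and that finite pieces of $M$ grow like $rN$. For $J\ge0$ put
$$M^{(J)}_N=\mathrm{span}_K\{t^n\tau^jx_i:\ n<N,\ j\le J,\ 1\le i\le d\},\qquad M^{(J)}=\bigcup_NM^{(J)}_N .$$
$M^{(J)}$ is the $K[t]$-module generated by the finitely many $\tau^jx_i$, $j\le J$; let $r_J$ be its rank. Since $M=\bigcup_JM^{(J)}$ and $K(t)\otimes-$ is exact, $r_J$ is non-decreasing with supremum $r$. I claim that for some constant $c_J$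
$$Nr_J\le\dim_KM^{(J)}_N\le Nr_J+c_J. \tag{4}$$
The generators $\tau^jx_i$ span $K(t)\otimes M^{(J)}$, so $r_J$ of them are $K[t]$-independent; their multiples by $t^n$, $n<N$, are $K$-independent, which is the lower bound. For the upper bound, write $M^{(J)}\cong K[t]^{r_J}\oplus T$ with $\dim_KT<\infty$. If the free parts of the generators have entries of degree at most $D$, then $M^{(J)}_N$ lies in the space of elements whose free entries have degree less than $N+D$, of dimension $(N+D)r_J+\dim T$.

Finiteness of $r$: if $F=0$, then $t=0$ on $M$ and $r=0$. If $F\ne0$, then $\ell(t^n\tau^jx_i)\le nh(1)+j$, so $M_N^{(J)}$ lies in the space of additive polynomials with $\ell\le(N-1)h(1)+J$, and (4) gives $Nr_J\le d\big((N-1)h(1)+J+1\big)$. Letting $N\to\infty$, $r_J\le d\,h(1)$ for all $J$. So $r<\infty$, and there is $J_0$ with $r_J=r$ for all $J\ge J_0$.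

**Step 2: the lower bound $\kappa\ge p^{r/d}$.** The aim is to put $p^{rN}$ truncated monomials into $W(N,L)$. Let $J=J_0$ and choose $L$ with $E\ge p^{J+1}-1$. Choose a basis of $M^{(J)}_N$ among the spanning elements $\tau^jt^nx_i=(t^nx_i)^{p^j}$. A truncated monomial in this basis is a monomial in the $t^nx_i$, $n<N$, and the exponent of each $t^nx_i$ is at most
$$\sum_{j\le J}(p-1)p^j=p^{J+1}-1\le E .$$
So it lies in $W(N,L)$. By Lemma 3 these monomials are independent, and by (4) there are at least $p^{rN}$ of them. If $0<\kappa_-<p^{r/d}$, then $\dim W(N,L)\ge p^{rN}>\kappa_-^{dN}$ for all $N\ge1$.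

For the upper bound we imitate Example (c): trade $p$-th powers for single factors and control the levels by a weight. There the rule (3) kept everything in the span of the $f_n$, except for $f_0^p$. In general we would like to work in a finitely generated $K[t]$-submodule of $M$ that is stable under $\tau$, but such a submodule containing the $x_i$ is all of $M$, and $M$ need not be finitely generated. The way out is that $M^{(J_0)}$ and $M^{(J_0+1)}$ have the same rank, so $\tau$ leaves $M^{(J_0)}$ only by a finite-dimensional amount.

**Step 3: the carrying rule.** Let $P=M^{(J_0)}$, $P_N=M^{(J_0)}_N$, $P'=M^{(J_0+1)}$, $P'_N=M^{(J_0+1)}_N$. By semilinearity $\tau P_N\subset P'_N$. I claim: there are an integer $c\ge1$ and a finite-dimensional $Z\subset P'$ with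
$$P'_N\subset P_{N+c}+Z\qquad\text{for all }N\ge1. \tag{5}$$
Since $P\subset P'$ have equal rank and $P'$ is finitely generated, $P'/P$ is a finitely generated torsion module. So there is a monic $\chi\in K[t]$, of some degree $e$, with $\chi P'\subset P$. Let $g'_1,g'_2,\dots$ be the generators $\tau^jx_i$, $j\le J_0+1$, of $P'$, and choose $c_0$ with $\chi g'_i\in P_{c_0}$ for all $i$. For $n<N$ write $t^n=q\chi+\rho$ with $\deg\rho<e$ and $\deg q\le n$. Then
$$t^ng'_i=q\,(\chi g'_i)+\rho g'_i\in P_{n+c_0}+P'_e\subset P_{N+c_0}+P'_e ,$$
with $P'_0=0$. So $Z=P'_e$ and $c=\max(c_0,1)$ work.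

**Step 4: weights.** The aim is to choose weights for which carrying never increases the total. Let $\mathfrak B$ be a $K$-basis of $P$ adapted to $P_1\subset P_2\subset\cdots$, i.e. $\mathfrak B\cap P_n$ is a basis of $P_n$ for each $n$. The level of $b\in\mathfrak B$ is the least $n\geq 1$ with $b\in P_n$. Let $\mathfrak Z$ be a basis of $Z$. Put
$$\sigma=p^{1/c}>1 .$$
Give $b\in\mathfrak B$ of level $n$ the weight $\sigma^n$, and elements of $\mathfrak Z$ the weight $0$. The weight of a formal monomial in $\mathfrak B\sqcup\mathfrak Z$ is the sum of the weights of its factors, counted with multiplicity.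

**Step 5: the upper bound $\kappa\le p^{r/d}$.** Fix $L$. If $E=0$ then $\dim W(N,L)=1$; so let $E\ge1$. Since $t^nx_i\in P_{n+1}$, expanding each $t^nx_i$ in $\mathfrak B$ puts $W(N,L)$ into the span of monomials in $\mathfrak B$ with at most $EdN$ factors and weight at most
$$Ed\sum_{n=1}^N\sigma^n\le\frac{Ed\,\sigma^{N+1}}{\sigma-1}.$$
Whenever $b^p$ occurs in a monomial, with $b\in\mathfrak B$ of level $n$, use $b^p=\tau b\in P'_n\subset P_{n+c}+Z$. This replaces $p$ factors of total weight $p\sigma^n$ by a linear combination of single factors, each of weight at most $\sigma^{n+c}=p\sigma^n$. So the weight does not increase, and the number of factors drops by $p-1$. Hence the process terminates. At the end $W(N,L)$ lies in the span of products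
$$(\text{truncated monomial in }\mathfrak B)\cdot(\text{monomial in }\mathfrak Z\text{ of degree at most }EdN)$$
of weight at most $Ed\,\sigma^{N+1}/(\sigma-1)$. A factor of level $n$ alone has weight $\sigma^n$, so all levels occurring are at most $N+c'$, with an integer $c'\ge0$ independent of $N$. The number of truncated monomials in $\mathfrak B\cap P_{N+c'}$ is $p^{\dim P_{N+c'}}$, so by (4)
$$\dim W(N,L)\le p^{\dim P_{N+c'}}(EdN+1)^{\dim Z}\le C_L\,p^{rN}(EdN+1)^{\dim Z}.$$
If $\kappa_->p^{r/d}$, this is less than $\kappa_-^{dN}$ for large $N$, whatever $L$ is (in the case $E=0$ because $\kappa_->1$). So $\kappa\le p^{r/d}$, and with Step 2 Theorem A is proved. $\square$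

In Example (c) we can read off all the data: $c=1$ and $\sigma=p$, and the unbounded power $f_0^a$ plays the part of the monomial in $\mathfrak Z$.

## 6. Exactness of $\mathrm{Hom}(-,\mathbb G_a)$ and multiplicativity

For a $t$-module $G\cong\mathbb G_a^{\dim G}$ put $M_G=\mathrm{Hom}_K(G,\mathbb G_a)$, a $K[t]$-module by precomposition, and $r(G)=\mathrm{rank}_{K[t]}M_G$. An identification of $G$ with $\mathbb G_a^{\dim G}$ identifies $M_G$ with the module $M$ of Section 3, so Theorem A reads
$$\kappa(G)^{\dim G}=p^{r(G)},$$
and the right side does not depend on the identification.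

*Proof of Theorem B.* Let $0\to H\to G\to G/H\to0$ be as in (ii). I claim that
$$0\to M_{G/H}\to M_G\to M_H\to0 \tag{6}$$
is an exact sequence of $K[t]$-modules. The maps are $K[t]$-linear because $H\to G\to G/H$ commute with $t$.

**Step 1: exactness at $M_{G/H}$ and $M_G$.** $G\to G/H$ is an epimorphism, so $M_{G/H}\to M_G$ is injective. By the universal property of the quotient, the homomorphisms $G\to\mathbb G_a$ that kill $H$ are exactly those that factor through $G/H$.

**Step 2: surjectivity of $M_G\to M_H$.** This is the step where characteristic $p$ could hurt, and Lemma 3 handles it. Since $H\to G$ is a closed immersion, $O(G)\to O(H)$ is surjective. As $O(G)$ is generated as a $K$-algebra by $M_G$, $O(H)$ is generated by the image $N'\subset M_H$ of $M_G$. The subspace $N'$ is stable under $\tau$. Let $\mathfrak N$ be a basis of $N'$. In any monomial in $\mathfrak N$, replace $b^p$ by $\tau b\in N'$, again written in $\mathfrak N$. The number of factors drops each time, so $O(H)$ is spanned by the truncated monomials in $\mathfrak N$. Suppose $N'\ne M_H$ and extend $\mathfrak N$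 to a basis of $M_H$ containing a further element $m$. By Lemma 3, applied to $H\cong\mathbb G_a^{\dim H}$, $m$ is independent of the truncated monomials in $\mathfrak N$. But these span $O(H)\ni m$, a contradiction. So $N'=M_H$.

**Step 3: ranks.** By (6) and exactness of $K(t)\otimes_{K[t]}-$, $r(G)=r(H)+r(G/H)$. Raising $p$ to these powers,
$$\kappa(G)^{\dim G}=\kappa(H)^{\dim H}\,\kappa(G/H)^{\dim G/H}.\qquad\square$$

## 7. Stable subgroups, and a rank-one module with $\delta=p$

Let again $k=\overline K$, and let $M_k=k\otimes_KM$ be the space of additive polynomials over $k$, with the same $t$ and $\tau$. Then $k(t)\otimes_{k[t]}M_k=k(t)\otimes_{K(t)}\big(K(t)\otimes_{K[t]}M\big)$, so $\mathrm{rank}_{k[t]}M_k=r$. The next lemma translates the hypothesis of (i) into a statement about $M_k$.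

**Lemma 4.** If a non-zero proper connected algebraic subgroup $H$, over $K$ or over $k$, is $F$-stable, then $N=\{m\in M_k:\ m|_{H(k)}=0\}$ is a non-zero $k$-subspace of $M_k$, stable under $t$ and $\tau$, and $\dim_kM_k/N=\infty$.

*Proof.* If $\dim H=0$, then $H$ is finite and connected and contains the rational point $0$, so it has a single point with residue field the base field; being reduced, it is zero. So $\dim H\ge1$ and $H(k)$ is infinite. As $\mathbb G_a^d$ is reduced and irreducible and $H$ is closed and proper, $H(k)\ne k^d$. Since $F(H(k))\subset H(k)$, $m\in N$ implies $tm=m\circ F\in N$; clearly $\tau m=m^p\in N$.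

*$N\ne0$.* $H(k)$ is a proper Zariski closed subgroup of $k^d$, so some non-zero polynomial vanishes on it. Lemma 2, with $\mathcal C=k[X_1,\dots,X_d]$ and $\Gamma=H(k)$, gives a non-zero additive polynomial vanishing on $H(k)$.

*Codimension.* Suppose $\dim_kM_k/N<\infty$. Then for each $i$ the elements $x_i,x_i^p,x_i^{p^2},\dots$ are linearly dependent modulo $N$. So the coordinate $x_i$ satisfies a non-zero one-variable polynomial on $H(k)$, and takes finitely many values there. As this holds for each $i$, $H(k)$ is finite, a contradiction. $\square$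

*Proof of Theorem C.* Let $d\ge2$ and $F(x_1,\dots,x_d)=(x_2,\dots,x_d,\,x_1+x_d^p)$. It is an automorphism of $\mathbb G_a^d$, with inverse $y\mapsto(y_d-y_{d-1}^p,\,y_1,\dots,y_{d-1})$. For $d=2$ this is Example (c).

**Step 1: $\delta=p$.** Let $f_n=t^nx_1$. Then $f_n=x_{n+1}$ for $0\le n\le d-1$, and $f_{n+d}=t^n(tx_d)=t^n(x_1+\tau x_d)=f_n+f_{n+d-1}^p$. I claim that $\deg f_{d-1+k}=p^k$ for $k\ge0$. For $k=0$ this is clear. If it holds up to $k=n$, then $\deg f_{n+d-1}^p=p^{n+1}$, while $\deg f_n\le p^n$ (it is $1$ for $n\le d-1$ and $p^{n-d+1}$ for larger $n$). So $\deg f_{n+d}=p^{n+1}$. Since $F^n=(f_n,\dots,f_{n+d-1})$, $\deg F^n=p^n$.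

**Step 2: $r=1$.** Let $k'$ be $K$ or $\overline K$, with $M_{k'}$ the additive polynomials over $k'$, and $u=x_1$. As $F$ is an automorphism, $t$ is invertible on $M_{k'}$. We have $x_i=t^{i-1}u$, and $tx_d=x_1+x_d^p$ reads $t^du=u+t^{d-1}\tau u$. Hence
$$\tau u=(t-t^{1-d})u .$$
So $k'[t,t^{-1}]u$ is $\tau$-stable, because $\tau(ct^nu)=c^pt^n\tau u$. It contains all $x_i$, hence all $\tau^jx_i$, and so $M_{k'}=k'[t,t^{-1}]u$. It is free on $u$: a proper quotient of $k'[t,t^{-1}]$ is finite-dimensional, and $M_{k'}$ is not. So $r=1$, and Theorem A gives $\kappa=p^{1/d}$.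

**Step 3: no stable subgroup.** Suppose $H$ is a non-zero proper connected $F$-stable subgroup, over $K$ or $k=\overline K$. Since $F$ is an automorphism, the sets in the chain $H(k)\supset F(H(k))\supset F^2(H(k))\supset\cdots$ are closed, so the chain stabilizes: $F^{n+1}(H(k))=F^n(H(k))$ for some $n$. As $F$ is bijective, $F(H(k))=H(k)$. Hence the subspace $N$ of Lemma 4 is stable under $t^{-1}$ as well: if $m$ vanishes on $H(k)$, so does $m\circ F^{-1}$. Thus $N$ is a non-zero $k[t,t^{-1}]$-submodule of $M_k$, which is free of rank one, so $\dim_kM_k/N<\infty$. This contradicts Lemma 4.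

So the hypothesis of (i) holds, while $\kappa=p^{1/d}<p=\delta$. The case $d=1$ is Proposition 1. $\square$

We needed stability under $t^{-1}$ in Step 3 because $M_k=k[t,t^{-1}]u$ is not finitely generated over $k[t]$, so a $k[t]$-submodule of full rank need not have finite codimension. For example $k[t]u$ does not.

## 8. Bounds for $\kappa$ and the uniform growth criterion

Let $F$ be non-nilpotent. Then every $h(n)$ is a non-negative integer, $h(0)=0$, and $h(n+1)\le h(n)+h(1)$. By Theorem A, $\log_p\kappa=r/d$.

*Proof of Theorem D(1).*

**Step 1: $\kappa\le\delta$.** This is (2). In terms of the rank it says $r\le d\lambda$.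

**Step 2: $\delta^{1/d}\le\kappa$, i.e. $\lambda\le r$.** The aim is to find $h(N-1)+1$ independent elements, with distinct $\ell$, in a space of dimension $rN+O(1)$. Take $J\ge J_0$ with $J+1\ge h(1)$. For $n<N$ and $j\le J$, choosing $i$ with $\ell(t^nx_i)=h(n)$, the space $M^{(J)}_N$ contains $\tau^jt^nx_i$, with $\ell=h(n)+j$. Every integer $v\in[0,h(N-1)]$ is of the form $h(n)+j$ with $n<N$, $0\le j\le J$. Indeed, let $n\le N-1$ be least with $h(n)\ge v$. If $n=0$, then $v=0=h(0)$. Otherwise
$$h(n-1)<v\le h(n)\le h(n-1)+J+1 ,$$
so either $v\le h(n-1)+J$, and $v=h(n-1)+j$ with $1\le j\le J$; or $v=h(n-1)+J+1$, which forces $v=h(n)$. Elements with distinct $\ell$ are independent, so by (4) $h(N-1)+1\le\dim M^{(J)}_N\le rN+c_J$. Dividing by $N$ and letting $N\to\infty$, $\lambda\le r$.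

**Step 3: both bounds are attained under the hypothesis of (i).** For $d=1$ take $F=x_1^p$; then $\kappa=\delta=\delta^{1/d}$, and the hypothesis holds. Let $d\ge2$. The lower bound is attained by Theorem C. For the upper bound take $F=(x_2,\dots,x_d,x_1^p)$. Since $F^{dn}=(x_1^{p^n},\dots,x_d^{p^n})$, $\delta=p^{1/d}$. With $u=x_1$ we have $x_i=t^{i-1}u$ and $\tau u=t^du$. So $k'[t]u$ is $\tau$-stable and contains all $x_i$, for $k'=K$ or $\overline K$, and $M_{k'}=k'[t]u$. It is free of rank one, being infinite-dimensional. Thus $r=1$ and $\kappa=p^{1/d}=\delta$. Non-zero $k[t]$-submodules of $M_k$ have finite codimension, so by Lemma 4 no stable subgroup exists. $\square$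

*Proof of Theorem D(2).* If $\delta=1$, part 1 gives $\kappa=1$. Let $\lambda>0$. Since $r\le d\lambda$, we have $\kappa=\delta$ if and only if $r\ge d\lambda$. For $n\ge1$ put $s=t^n$. As $K(s)\otimes_{K[s]}K[t]=K(t)$ has dimension $n$ over $K(s)$, $\mathrm{rank}_{K[s]}M=nr$.

The two formulations in the statement agree: since $e_n\le h(n)$ and $h(n)/n\to\lambda>0$, the condition $e_n/n\to\lambda$ means $e_n\ge(1-o(1))\lambda n$, which is the stated uniform bound on $\deg(m\circ F^n)=p^{\ell(t^nm)}$.

**Step 1: $e_n/n\to\lambda$ implies $r\ge d\lambda$.** The aim is to exhibit a free $K[s]$-module of rank $d\,e_n$ inside $M$. For $n$ large, $b:=e_n\ge1$. Let $M_{<b}=\mathrm{span}\{\tau^jx_i:j<b\}$, of dimension $db$. Suppose $\sum_{k\ge0}s^ku_k=0$ is a finite sum with $u_k\in M_{<b}$. Put $w=\sum_{k\ge1}s^{k-1}u_k$, so $sw=-u_0$, which has $\ell<b$. If $w\ne0$, then $\ell(sw)\ge\ell(w)+b\ge b$, a contradiction. So $w=0$ and $u_0=0$. Now $w=0$ is a relation of the same form with fewer terms, and inductively all $u_k=0$. So a $K$-basis of $M_{<b}$ is $K[s]$-independent, $nr\ge db=d\,e_n$,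 and dividing by $n$ gives $r\ge d\lambda$.

**Step 2: an upper bound for $nr$.** The aim is to show that one element $m$ that grows slowly costs rank. Precisely, for every $n\ge1$,
$$nr\le(d-1)h(n)+\max(e_n,0). \tag{7}$$
Let $M_{\le J}=\mathrm{span}\{\tau^jx_i:j\le J\}$, of dimension $d(J+1)$, and $Y_N=\sum_{k<N}s^kM_{\le J}$, $Y_0=0$. Since $Y_{N+1}=M_{\le J}+sY_N$, and $M_{\le J}\subset Y_N$ for $N\ge1$, multiplication by $s$ induces surjections $Y_N/Y_{N-1}\to Y_{N+1}/Y_N$. So the integers $\dim Y_{N+1}/Y_N$ are non-increasing in $N$, hence eventually constant. Their eventual value is the rank of the $K[s]$-module generated by $M_{\le J}$, because $\dim Y_N$ is $N$ times this rank up to a bounded error, by the argument for (4) with $s$ in place of $t$. As the $M_{\le J}$ exhaust $M$, this rank equals $nr$ for $J$ large. So for $J$ large $nr\le\dim Y_2/Y_1$. Now $Y_2/Y_1$ is the image of $M_{\le J}$ under $m'\mapsto sm'$ modulo $M_{\le J}$, whose kernel is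
$$S=\{m'\in M_{\le J}:\ \ell(sm')\le J\}.$$
Hence $nr\le d(J+1)-\dim S$, and we need $\dim S$ large.

Let $h=h(n)$ and $\beta=\max(e_n,0)$, so $0\le\beta\le h$. There is $m\ne0$ with $\ell(sm)\le\ell(m)+\beta$: if $e_n\ge0$ the infimum of integers defining $e_n$ is attained, and if $e_n<0$ some $m$ has $\ell(sm)-\ell(m)<0$. Put $e=\ell(m)$ and take $J\ge e+h$. First, $S$ contains $M_{\le J-h}$, of dimension $d(J-h+1)$, since $s$ raises $\ell$ by at most $h$. Second, $S$ contains $\tau^jm$ for
$$J-h-e<j\le J-e-\beta ,$$
because $\ell(\tau^jm)=e+j\le J$ and $\ell(s\tau^jm)=\ell(\tau^jsm)\le e+\beta+j\le J$. There are $h-\beta$ such $j$, all positive, and the values $\ell(\tau^jm)=e+j$ are distinct and greater than $J-h$. So these elements are independent modulo $M_{\le J-h}$, and $\dim S\ge d(J-h+1)+h-\beta$. Therefore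
$$nr\le d(J+1)-d(J-h+1)-(h-\beta)=(d-1)h+\beta ,$$
which is (7).

**Step 3: $r=d\lambda$ implies $e_n/n\to\lambda$.** By (7),
$$\frac{\max(e_n,0)}n\ge d\lambda-(d-1)\frac{h(n)}n\longrightarrow\lambda>0 .$$
So $e_n>0$ for $n$ large and $\liminf e_n/n\ge\lambda$. Together with $e_n\le h(n)$ this gives $e_n/n\to\lambda$. $\square$

## 9. A counterexample with $M$ finitely generated

In Theorem C the module $M=K[t,t^{-1}]u$ is not finitely generated over $K[t]$. One may ask whether this is the cause of the failure of (i). It is not.

*Proof of Theorem E.* Let $F(x,y,z)=(y,z,z^p-x^{p^2})$, so that $tx=y$, $ty=z$, $tz=\tau z-\tau^2x$.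

**Step 1: $\delta=p$.** Put $f_n=t^nx$. Then $f_{n+3}=f_{n+2}^p-f_n^{p^2}$. We compute $f_3=z^p-x^{p^2}$ of degree $p^2$; $f_4=f_3^p-y^{p^2}=z^{p^2}-x^{p^3}-y^{p^2}$ of degree $p^3$; and $f_5=f_4^p-z^{p^2}$ of degree $p^4$. I claim $\deg f_n=p^{n-1}$ for all $n\ge3$. If this holds up to $n+2$, with $n\ge3$, then $\deg f_{n+2}^p=p^{n+2}>p^{n+1}=\deg f_n^{p^2}$, so $\deg f_{n+3}=p^{n+2}$. Hence $\deg F^n=\deg f_{n+2}=p^{n+1}$ for $n\ge3$, and $\delta=p$, $\lambda=1$.

**Step 2: two generators.** Let $k=\overline K$ and $w=\tau x$. From $t^3x=t^2\tau x-\tau^2x$ we get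
$$\tau w=t^2w-t^3x .$$
Let $\varphi$ raise the coefficients of a polynomial in $t$ to the $p$-th power, so $\tau(gm)=\varphi(g)\,\tau m$ for $g\in k[t]$. Then $k[t]x+k[t]w$ is $\tau$-stable, and it contains $x$, $y=tx$, $z=t^2x$. So it is all of $M_k$. The same computation over $K$ shows that $M$ is generated by $x$ and $w$ over $K[t]$. So $M$ is finitely generated and $r\le2$.

Let $V=k(t)\otimes_{k[t]}M_k$. Extend $\varphi$ to $k(t)$ and $\tau$ to $V$, so that $\tau(gv)=\varphi(g)\tau v$. Since $\varphi(t)=t$ and $\varphi$ is injective on coefficients, $\varphi$ preserves the valuation $v$ of $k(t)$ at $t=0$.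

**Step 3: an equation without solutions.** For either choice of sign there is no $f\in k(t)$ with
$$\varphi(f)f\mp t^2f+t^3=0 .$$
Clearly $f\ne0$. The three terms have valuations $2v(f)$, $v(f)+2$ and $3$, and the minimum must be attained at least twice. The equality $2v(f)=3$ is impossible. If $v(f)+2=3$, then $v(f)=1$, and $2v(f)=2$ is the minimum, attained once. If $2v(f)=v(f)+2$, then $v(f)=2$, the valuations are $4,4,3$, and the minimum is attained once.

**Step 4: $r=2$.** By Theorem D(1), $r\ge\lambda=1$. Suppose $r=1$, so $\dim V=1$. Then $x\ne0$ in $V$, since otherwise $w=\tau x=0$ in $V$ and $V=0$. So $w=fx$ with $f\in k(t)$. Then $\tau w=\varphi(f)\,\tau x=\varphi(f)f\,x$, while $\tau w=t^2fx-t^3x$. So $\varphi(f)f-t^2f+t^3=0$, contradicting Step 3. Hence $r=2$, and Theorem A gives $\kappa=p^{2/3}$. As $M_k$ has rank $2$ and is generated by $x,w$, the kernel of $k[t]^2\to M_k$ has rank $0$ and is torsion-free, so it is $0$: $M_k$ is free on $x,w$.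

**Step 5: $V$ contains no $\tau$-stable line.** The line through $x$ is not stable, since $\tau x=w$. Any other line is spanned by $\alpha x+w$ with $\alpha\in k(t)$. We have
$$\tau(\alpha x+w)=\varphi(\alpha)w+t^2w-t^3x=-t^3x+(\varphi(\alpha)+t^2)w .$$
If this is a multiple of $\alpha x+w$, the multiplier is $\varphi(\alpha)+t^2$, and comparing coefficients of $x$ gives $\varphi(\alpha)\alpha+t^2\alpha+t^3=0$, contradicting Step 3.

**Step 6: no stable subgroup.** Suppose $H$ is a non-zero proper connected $F$-stable subgroup, and let $N\subset M_k$ be as in Lemma 4. Since $M_k$ is torsion-free and $N\ne0$ is stable under $t$ and $\tau$, the $k(t)$-span of $N$ in $V$ is a non-zero $\tau$-stable subspace. By Step 5 it is not a line, so it is $V$. Then $M_k/N$ is a finitely generated torsion $k[t]$-module, hence finite-dimensional over $k$, contradicting Lemma 4. So the hypothesis of (i) holds, while $\kappa=p^{2/3}<p=\delta$. $\square$
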